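
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\newtheorem{fact}[theorem]{Fact}

\title{Multiplication of spherical functions on symmetric varieties\\ of restricted type $\mathsf A$}


\begin{abstract}
Let $X=G/G^\theta$ be a complex symmetric variety. Its coordinate ring is a multiplicity-free $G$-module, and one asks which irreducible submodules occur in the product of two given ones. We prove a conjecture posed by Bravi and Gandini which answers this when the restricted root system of $X$ is irreducible of type $\mathsf A_n$: the products follow the tensor product rule of a group $G_X$ built from the spherical roots of $X$, together with the dominance order defined by the root monoid. We also prove a version for restricted root systems all of whose components are of type $\mathsf A$, valid for any number of factors, and deduce a saturation property. The main tool is a positivity argument: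 if an invariant trilinear form is non-negative, and not identically zero, on suitable orbits of a compact group, then it does not vanish on spherical vectors.
\end{abstract}

\section{The question and its smallest case}\label{sec:intro}

\subsection{Products of isotypic components}
All groups and varieties are over $\mathbb C$. Let $G$ be a connected semisimple algebraic group, $\theta$ an algebraic involution of $G$, and $K=G^\theta$ the fixed-point subgroup. The variety $X=G/K$ is called a \emph{symmetric variety}. It is affine, and it is spherical: its coordinate ring $\mathbb C[X]$ is a multiplicity-free $G$-module. Write $V(\lambda)$ for the irreducible $G$-module of highest weight $\lambda$, $\Lambda_X^+$ for the set of dominant weights $\lambda$ such that $V(\lambda)$ occurs in $\mathbb C[X]$, and $E_X(\lambda)\subset\mathbb C[X]$ for the unique submodule isomorphic to $V(\lambda)$. Then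
\[
\mathbb C[X]=\bigoplus_{\lambda\in\Lambda_X^+}E_X(\lambda).
\]
For $\lambda,\mu\in\Lambda_X^+$ let $E_X(\lambda)\cdot E_X(\mu)$ be the linear span of all products $fg$ with $f\in E_X(\lambda)$, $g\in E_X(\mu)$. It is a $G$-submodule, so it is determined by the set of $\nu$ with $E_X(\nu)\subset E_X(\lambda)\cdot E_X(\mu)$. \emph{Which $\nu$ are these?}

Since multiplication is $G$-equivariant, $E_X(\lambda)\cdot E_X(\mu)$ is a quotient of $V(\lambda)\otimes V(\mu)$, so $V(\nu)$ must occur in this tensor product. This is not enough: as multiplication is commutative, a module that occurs in $V(\lambda)\otimes V(\lambda)$ only among the antisymmetric tensors does not occur in $E_X(\lambda)\cdot E_X(\lambda)$. There is one family where the answer is immediate. If $G=H\times H$ and $K=\mathrm{diag}\,H$, then $X\simeq H$, the components of $\mathbb C[H]$ are the spaces of matrix coefficients of the irreducible $H$-modules, and products of matrix coefficients are matrix coefficients of tensor products; so the answer is the tensor product rule of $H$. For a general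 $X$ one may hope that some group attached to $X$ plays the role of $H$. The restricted root system of $X$ is the natural starting point for constructing it.

\subsection{The two-dimensional quadric}\label{sub:quadric}
Let $q(x,y)=x_0y_0-x_1y_1-x_2y_2$ on $\mathbb C^3$, and let $X=\{x: q(x,x)=1\}$. The group $G=\mathrm{SL}_2$ acts as the double cover of the special orthogonal group of $q$, and $X\simeq \mathrm{SL}_2/\mathrm{SO}_2$, where $\mathrm{SO}_2$ is a maximal torus, with base point $e_0$. Let $\omega$ be the highest weight of $\mathbb C^3$. Then $\mathbb C[X]=\bigoplus_{a\ge0}E(a)$, where $E(a)\simeq V(a\omega)$ consists of the restrictions to $X$ of harmonic polynomials of degree $a$; its dimension is $2a+1$. By Clebsch--Gordan,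
\[
V(a\omega)\otimes V(b\omega)=\bigoplus_{|a-b|\le c\le a+b}V(c\omega).
\]
The map $x\mapsto-x$ is an automorphism of $X$ that commutes with $G$ and acts on $E(a)$ by $(-1)^a$. Hence $E(c)\subset E(a)\cdot E(b)$ forces $c\equiv a+b$ modulo $2$. For instance $E(1)\cdot E(1)=E(2)\oplus E(0)$, although $V(\omega)$ does occur in $V(\omega)\otimes V(\omega)$ through the cross product.

We will see that there is no further restriction: $E(c)\subset E(a)\cdot E(b)$ if and only if
\begin{equation}\label{eq:CG}
|a-b|\le c\le a+b,\qquad c\equiv a+b \pmod 2 .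
\end{equation}
This is again a Clebsch--Gordan rule, but for the $\mathrm{SL}_2$-modules of dimensions $a+1$, $b+1$, $c+1$. Thus $E(a)$, of dimension $2a+1$, multiplies like a module of dimension $a+1$.

\emph{Why does $E(2)$ occur in $E(2)\cdot E(2)$?} Here is the method of the paper in its smallest instance. By Lemma~\ref{lem:criterion} below it is enough to find a $G$-invariant trilinear form $F$ on $V(2\omega)\simeq V(2\omega)^*$ and $\mathrm{SO}_2$-fixed vectors on which $F$ does not vanish. Realize $V(2\omega)$ in $S^2\mathbb C^3$, generated by the square of an isotropic vector, and let $F$ be the restriction of the form on $S^2\mathbb C^3$ with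
\[
F(u_1^2,u_2^2,u_3^2)=q(u_1,u_2)\,q(u_1,u_3)\,q(u_2,u_3).
\]
The compact circle in $\mathrm{SO}_2$ rotates the isotropic vectors $u_\varphi=e_0+\cos\varphi\, e_1+\sin\varphi\, e_2$, and $\eta=\frac1{2\pi}\int_0^{2\pi}u_\varphi^2\,d\varphi$ is fixed. Moreover $q(u_\varphi,u_\psi)=1-\cos(\varphi-\psi)\ge0$. Therefore $F(\eta,\eta,\eta)$ is the mean value of
\[
(1-\cos(\varphi_1-\varphi_2))(1-\cos(\varphi_1-\varphi_3))(1-\cos(\varphi_2-\varphi_3)),
\]
a non-negative continuous function which is not identically zero. So $F(\eta,\eta,\eta)>0$. (Expanding, the terms with one or two cosines have mean $0$, the triple product has mean $\frac14$, and $F(\eta,\eta,\eta)=\frac34$; but positivity alone is what we need.) By contrast, for $a=b=c=1$ the only invariant trilinear form, up to scalars, is $\det(u_1,u_2,u_3)$. It changes sign, and since the fixed vectors are the multiples of $e_0$, it vanishes on them.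

\section{Results}\label{sec:results}

\subsection{Root data attached to a symmetric variety}\label{sub:data}
Let $T\subset G$ be a $\theta$-stable maximal torus containing a maximal $\theta$-split torus $A$ (a torus inverted by $\theta$, and maximal with this property). Let $B\supset T$ be a Borel subgroup such that $\theta(\alpha)$ is negative for every positive root $\alpha$ with $\theta(\alpha)\ne\alpha$. Let $\Phi$ be the root system of $(G,T)$, $\mathcal X(T)^+$ the set of dominant weights, and $(\ ,\ )$ a Weyl-group-invariant inner product on $\mathcal X(T)\otimes\mathbb Q$. The \emph{restricted root system} is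
\[
\Phi_X=\{\tfrac12(\alpha-\theta(\alpha)):\ \alpha\in\Phi,\ \theta(\alpha)\ne\alpha\},
\]
that is, the set of non-zero restrictions of the roots of $G$ to $A$. Let $\Lambda_X$ be the lattice generated by $\Lambda_X^+$. As $X$ is affine, it is equal to the weight lattice $\Xi_X$ of $X$, the group of $B$-weights of $B$-eigenvectors in $\mathbb C(X)$. Put $\Xi_X^+=\Xi_X\cap\mathcal X(T)^+\supset\Lambda_X^+$.

Two sets of simple roots are attached to $X$.
\begin{itemize}
\item The \emph{root monoid} is generated by all $\lambda+\mu-\nu$ with $\lambda,\mu,\nu\in\Lambda_X^+$ and $E_X(\nu)\subset E_X(\lambda)\cdot E_X(\mu)$. It measures how far the product is from its leading term $E_X(\lambda+\mu)$. For symmetric varieties it is free; $\widetilde\Delta_X$ denotes its basis. We write $\nu\le_X\pi$ if $\pi-\nu$ is a non-negative integer combination of elements of $\widetilde\Delta_X$.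
\item $\Delta_X\subset\Xi_X$ is the set of normalized spherical roots of $X$. Each of them is a positive rational multiple of a simple root of $\Phi_X$, and $\Delta_X$ is a basis of a root system of the same type as $\Phi_X$. Each element of $\widetilde\Delta_X$ is an element of $\Delta_X$ or twice one.
\end{itemize}
For $\sigma$ in either set, $\sigma^\vee$ is the functional $x\mapsto 2(x,\sigma)/(\sigma,\sigma)$ on $\Xi_X$. The triple $(\Xi_X,\Delta_X,\Delta_X^\vee)$, where $\Delta_X^\vee=\{\sigma^\vee:\sigma\in\Delta_X\}$, is a based root datum of a connected semisimple group $G_X$. In particular $\Xi_X$ has rank $|\Delta_X|$, the rank of $\Phi_X$. For $\pi\in\Xi_X^+$ let $V_X(\pi)$ be the irreducible $G_X$-module of highest weight $\pi$. These definitions and facts are recalled from \cite{BG}.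

\emph{Independence of choices.} Any two pairs (maximal torus, Borel subgroup containing it) are conjugate in $G$. The resulting identification of their weight lattices does not depend on the conjugating element, and it respects dominant weights and the modules $V(\lambda)$; translation by the conjugating element on $\mathbb C(X)$ transports eigenvectors. So $\Lambda_X^+$, $\Xi_X$, $\Delta_X$, $\widetilde\Delta_X$ and the products $E_X(\lambda)\cdot E_X(\mu)$ may be computed with any pair $(T,B)$. They are also transported by isomorphisms of pairs $(G,\theta)$.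

\subsection{Theorems}
The following was posed as a conjecture in \cite{BG}.

\begin{theorem}\label{thm:A}
Let $X$ be a symmetric variety whose restricted root system is irreducible of type $\mathsf A_n$, $n\ge1$. For $\lambda,\mu,\nu\in\Lambda_X^+$,
\[
E_X(\nu)\subset E_X(\lambda)\cdot E_X(\mu)\iff
\begin{cases} V_X(\nu)\subset V_X(\lambda)\otimes V_X(\mu),\\ \nu\le_X\lambda+\mu.\end{cases}
\]
\end{theorem}

According to \cite{BG}, the statement holds when $\Phi_X$ is of type $\mathsf A_1$ and when $G=H\times H$, $K=\mathrm{diag}\,H$; moreover, in the situation of the theorem, $\Delta_X=\widetilde\Delta_X$ with the only exception of $X=\mathrm{SL}_2/T$, where $\Delta_X=\{\alpha\}$ and $\widetilde\Delta_X=\{2\alpha\}$ with $\alpha$ the simple root. Our proof does not rely on these facts.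

\begin{example}
For the quadric of Section~\ref{sub:quadric}, $\omega=\alpha$ is the simple root of $\mathrm{SL}_2$. Here $\Xi_X=\mathbb Z\alpha$ and $\Delta_X=\{\alpha\}$, so $V_X(a\alpha)$ has dimension $2a+1$, and the first condition says $|a-b|\le c\le a+b$. By \eqref{eq:CG} the root monoid is generated by $2\alpha$, and, given the first condition, the second one is the parity condition. So in general the second condition cannot be omitted when $n=1$. For $n\ge2$ it will turn out to be implied by the first one.
\end{example}

The theorem is deduced from a more concrete one. Let $P\supset Q$, $P^+$ and $\alpha_1,\dots,\alpha_n$ be the weight lattice, root lattice, set of dominant weights and simple roots of $\mathrm{SL}_{n+1}$. A \emph{similitude} is a linear map that multiplies the inner product by a positive constant. For a symmetric variety $X$ put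
\[
\mathcal S_X=\{(\lambda,\mu,\nu)\in(\Lambda_X^+)^3:\ E_X(\nu)\subset E_X(\lambda)\cdot E_X(\mu)\}.
\]

\begin{theorem}\label{thm:B}
Let $G_1$ be simply connected semisimple, let $\theta$ be an involution that acts non-trivially on every minimal $\theta$-stable factor of $G_1$, and let $X_1=G_1/G_1^\theta$, with $\Phi_{X_1}$ irreducible of type $\mathsf A_n$, $n\ge1$. There is a lattice isomorphism $\iota:\Xi_{X_1}\to P$ which is a similitude, with $\iota(\Lambda_{X_1}^+)=P^+$, such that for $\lambda,\mu,\nu\in\Lambda_{X_1}^+$ the following are equivalent: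
\begin{enumerate}
\item[(1)] $(\lambda,\mu,\nu)\in\mathcal S_{X_1}$;
\item[(2)] $V(\iota\nu)\subset V(\iota\lambda)\otimes V(\iota\mu)$ as $\mathrm{SL}_{n+1}$-modules;
\item[(3)] $V(\nu)\subset V(\lambda)\otimes V(\mu)$ as $G_1$-modules, and $\iota(\lambda+\mu-\nu)\in Q$.
\end{enumerate}
\end{theorem}

Using $\widetilde\Delta_X$ in place of $\Delta_X$ one obtains a statement that also covers reducible root systems.

\begin{theorem}\label{thm:C}
Let $X$ be a symmetric variety such that all irreducible components of $\Phi_X$ are of type $\mathsf A$. Put $\widetilde\Delta_X^\vee=\{\sigma^\vee:\sigma\in\widetilde\Delta_X\}$. Then $(\Xi_X,\widetilde\Delta_X,\widetilde\Delta_X^\vee)$ is a based root datum. Let $\tilde G_X$ be the connected semisimple group defined by it, and let $\tilde V_X(\pi)$ be its irreducible modules. For $\lambda,\mu,\nu\in\Lambda_X^+$,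
\begin{align*}
E_X(\nu)\subset E_X(\lambda)\cdot E_X(\mu)
&\iff \tilde V_X(\nu)\subset\tilde V_X(\lambda)\otimes\tilde V_X(\mu)\\
&\iff \begin{cases}V(\nu)\subset V(\lambda)\otimes V(\mu)\ \text{as $G$-modules},\\ \lambda+\mu-\nu\in\mathbb Z\widetilde\Delta_X.\end{cases}
\end{align*}
The first equivalence holds for products of any number of factors. The set $\mathcal S_X$ is closed under addition. It is saturated: if $\lambda,\mu,\nu\in\Lambda_X^+$, $k\ge1$, $(k\lambda,k\mu,k\nu)\in\mathcal S_X$ and $\lambda+\mu-\nu\in\mathbb Z\widetilde\Delta_X$, then $(\lambda,\mu,\nu)\in\mathcal S_X$.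
\end{theorem}

\subsection{How the proof goes}
Section~\ref{sec:positivity} turns the question into the non-vanishing of an invariant trilinear form on spherical vectors and proves the positivity criterion used in Section~\ref{sub:quadric}. Section~\ref{sec:reduction} passes to the universal cover, where the classification leaves group varieties, quadrics, $\mathrm{SL}_N/\mathrm{SO}_N$, $\mathrm{SL}_{2m}/\mathrm{Sp}_{2m}$ and $\mathsf E_6/\mathsf F_4$. Group varieties are treated directly. Positivity has a different source in each case where we use it. For quadrics it is $1-\langle s,s'\rangle\ge0$ for unit vectors. For $\mathrm{SL}_N/\mathrm{SO}_N$ all spherical weights are doubled, and we use the square of a real form. For $\mathsf E_6/\mathsf F_4$ it is the Cauchy--Schwarz inequality in the Albert algebra. The case $\mathrm{SL}_{2m}/\mathrm{Sp}_{2m}$ is reduced to $\mathrm{SL}_N/\mathrm{SO}_N$ by a sign twist in the group algebra of the symmetric group, which exchanges symmetric and alternating forms. In the opposite direction, upper bounds come from the saturation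 theorem of Knutson and Tao or, for quadrics and $\mathsf E_6/\mathsf F_4$, from a comparison of weights. Section~\ref{sec:end} deduces Theorems~\ref{thm:C} and~\ref{thm:A}.

\emph{Standard facts used throughout.} For a dominant weight $\lambda$, $\lambda^*$ is the highest weight of $V(\lambda)^*$. The space of invariants of $V(\lambda)^*\otimes V(\mu)^*\otimes V(\nu)$, and likewise the space of invariant trilinear forms on $V(\lambda)^*\times V(\mu)^*\times V(\nu)$, has dimension the multiplicity of $V(\nu)$ in $V(\lambda)\otimes V(\mu)$. If this is not $0$, then $\lambda+\mu-\nu$ is a sum of positive roots, and $\nu-\lambda$ is a weight of $V(\mu)$. Since $\mathbb C[X]$ is a domain, products of highest weight vectors are highest weight vectors, and $\Lambda_X^+$ is a monoid.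

\section{Non-vanishing by positivity}\label{sec:positivity}

Let $X=G/K$ with $K=G^\theta$. As $K$ is reductive, $\lambda\in\Lambda_X^+$ if and only if $(V(\lambda)^*)^K\ne0$, if and only if $V(\lambda)^K\ne0$; these spaces then have dimension one, and for $0\ne\eta\in(V(\lambda)^*)^K$
\begin{equation}\label{eq:Elambda}
E_X(\lambda)=\{\,gK\mapsto\eta(g^{-1}v)\ :\ v\in V(\lambda)\,\}.
\end{equation}

\begin{lemma}\label{lem:criterion}
Let $\lambda,\mu,\nu\in\Lambda_X^+$.
\begin{enumerate}
\item[(a)] If $(\lambda,\mu,\nu)\in\mathcal S_X$, then $V(\nu)\subset V(\lambda)\otimes V(\mu)$.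
\item[(b)] If there are a $G$-invariant trilinear form $F$ on $V(\lambda)^*\times V(\mu)^*\times V(\nu)$ and $K$-fixed vectors $\eta_1,\eta_2,\eta_3$ in the three modules with $F(\eta_1,\eta_2,\eta_3)\ne0$, then $(\lambda,\mu,\nu)\in\mathcal S_X$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) $E_X(\lambda)\cdot E_X(\mu)$ is a quotient of $E_X(\lambda)\otimes E_X(\mu)$.

(b) The vectors $\eta_1,\eta_2$ are non-zero, so by \eqref{eq:Elambda} the module $E_X(\lambda)\cdot E_X(\mu)$ is the image of the $G$-map
\[
\Psi:V(\lambda)\otimes V(\mu)\to\mathbb C[X],\qquad \Psi(u)(gK)=(\eta_1\otimes\eta_2)(g^{-1}u).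
\]
The form $F$ gives a $G$-map $\phi:V(\nu)\to V(\lambda)\otimes V(\mu)$ with $(\xi_1\otimes\xi_2)(\phi(v))=F(\xi_1,\xi_2,v)$. Then $\Psi(\phi(\eta_3))(eK)=F(\eta_1,\eta_2,\eta_3)\ne0$. So $\Psi\circ\phi\neq0$, and its image is $E_X(\nu)$.
\end{proof}

The converse of (b) holds as well: if $\Psi\circ\phi\ne0$ for some $\phi$, with corresponding form $F$, then $v\mapsto F(\eta_1,\eta_2,v)$ is a non-zero $K$-invariant functional on $V(\nu)$, and it does not vanish on $V(\nu)^K$ because $K$ is reductive. So nothing is lost; the difficulty is to evaluate $F$ on spherical vectors, which are rarely explicit. Averaging avoids having to know them.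

\begin{lemma}[positivity]\label{lem:positivity}
Let $\lambda,\mu,\nu\in\Lambda_X^+$, and let $K_0\subset K$ be a compact subgroup which is Zariski dense in $K$. Let $V_1=V(\lambda)^*$, $V_2=V(\mu)^*$, $V_3=V(\nu)$ and $u_i\in V_i$. Let $F$ be a $G$-invariant trilinear form on $V_1\times V_2\times V_3$ such that the function $F(k_1u_1,k_2u_2,k_3u_3)$ of $(k_1,k_2,k_3)\in K_0^3$ is real and non-negative everywhere and is not identically $0$. Then $(\lambda,\mu,\nu)\in\mathcal S_X$.
\end{lemma}

\begin{proof}
Put $\eta_i=\int_{K_0}ku_i\,dk$, with respect to the normalized Haar measure. Then $\eta_i\in V_i^{K_0}=V_i^K$ because $K_0$ is Zariski dense in $K$. Further,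
\[
F(\eta_1,\eta_2,\eta_3)=\iiint F(k_1u_1,k_2u_2,k_3u_3)\,dk_1\,dk_2\,dk_3>0,
\]
since the integrand is continuous, non-negative and not identically $0$. Apply Lemma~\ref{lem:criterion}(b).
\end{proof}

Note that the three group elements vary independently. This is what makes the hypothesis strong and, in the examples, easy to test when the $u_i$ are highest weight vectors.

\section{Reduction to simply connected groups}\label{sec:reduction}

Let $X=G/K$ be a symmetric variety, $\pi:G^{sc}\to G$ the universal cover, and lift $\theta$ to $G^{sc}$. The involution permutes the simple factors of $G^{sc}$. Write $G^{sc}=G_0\times G_1$, where $\theta$ is trivial on $G_0$ and $G_1$ is the product of the minimal $\theta$-stable factors on which $\theta\ne1$. Each of these is either simple or, up to isomorphism, of the form $H\times H$ with $H$ simple and $\theta$ exchanging the two factors. (If $\theta(h_1,h_2)=(\varphi(h_2),\varphi^{-1}(h_1))$, identify the second copy of $H$ with the first by $\varphi$.) Put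
\[
X_1=G_1/G_1^\theta,\qquad K^{sc}=(G^{sc})^\theta=G_0\times G_1^\theta,\qquad \tilde K=\pi^{-1}(K)\supset K^{sc}.
\]
Then $G^{sc}/K^{sc}=X_1$ and $G^{sc}/\tilde K=X$. We regard weights of $G$, and weights of $G_1$, as weights of $G^{sc}$.

For $k\in\tilde K$ the element $\theta(k)k^{-1}$ lies in $\ker\pi$, which is finite and central. Hence
\[
\theta(kl)(kl)^{-1}=\theta(k)\,\theta(l)l^{-1}\,k^{-1}=\theta(k)k^{-1}\cdot\theta(l)l^{-1}\qquad(k,l\in\tilde K),
\]
so $k\mapsto\theta(k)k^{-1}$ is a homomorphism $\tilde K\to\ker\pi$ with kernel $K^{sc}$. Thus $K^{sc}$ is normal in $\tilde K$ of finite index, say $M$, and $\mathbb C[X]=\mathbb C[X_1]^{\tilde K/K^{sc}}$ (for the action by right translations) is a $G^{sc}$-stable subalgebra of $\mathbb C[X_1]$. Three consequences follow. First, $\Lambda_X^+\subset\Lambda_{X_1}^+$, hence $\Xi_X\subset\Xi_{X_1}$, and $E_X(\lambda)=E_{X_1}(\lambda)$ for $\lambda\in\Lambda_X^+$, so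
\begin{equation}\label{eq:Srestrict}
\mathcal S_X=\mathcal S_{X_1}\cap(\Lambda_X^+)^3 .
\end{equation}
Second, the action of $\tilde K/K^{sc}$ commutes with $G^{sc}$, so it acts on each $E_{X_1}(\lambda)$ by a character; the $M$-th power of a highest weight vector is then invariant, and
\begin{equation}\label{eq:MLambda}
M\Lambda_{X_1}^+\subset\Lambda_X^+.
\end{equation}
Third, since $\mathbb C[X]$ is a subalgebra,
\begin{equation}\label{eq:closed}
\lambda,\mu\in\Lambda_X^+,\ (\lambda,\mu,\nu)\in\mathcal S_{X_1}\ \Longrightarrow\ \nu\in\Lambda_X^+ .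
\end{equation}

\begin{fact}[Cartan--Araki classification, {\cite[Ch.~X, Table VI]{He}}]\label{fact:class}
Let $G_1$ be simply connected, either simple with $\theta\ne1$, or $H\times H$ with $H$ simple and $\theta$ exchanging the factors. Then $\Phi_{X_1}$ is non-empty and irreducible. If it is of type $\mathsf A_n$ with $n\ge2$, then up to isomorphism $G_1/G_1^\theta$ is one of
\[
(H\times H)/\mathrm{diag}\,H\ (H=\mathrm{SL}_{n+1}),\quad \mathrm{SL}_{n+1}/\mathrm{SO}_{n+1},\quad \mathrm{SL}_{2n+2}/\mathrm{Sp}_{2n+2},\quad \mathsf E_6/\mathsf F_4\ (n=2).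
\]
If it is of type $\mathsf A_1$, then $G_1/G_1^\theta$ is $\mathrm{Spin}_{m+1}/\mathrm{Spin}_m$ with $m\ge2$.
\end{fact}

We also use a theorem of Steinberg: $G_1^\theta$ is connected when $G_1$ is simply connected.

Different minimal factors contribute mutually orthogonal components to $\Phi_X$. So if $\Phi_X$ is irreducible, there is exactly one such factor, and to prove Theorem~\ref{thm:B} it suffices to treat the varieties of Fact~\ref{fact:class}. Whether a map $\iota$ is a similitude does not depend on the choice of the inner product. If $G_1$ is simple, this product is unique up to a scalar. If $G_1=H\times H$, it is $c_1(\ ,\ )\oplus c_2(\ ,\ )$ with $c_1,c_2>0$, and on the weights $(\lambda,\lambda^*)$, which are those that matter (Section~\ref{sec:easy}), it is $(c_1+c_2)(\ ,\ )$ because $\lambda\mapsto\lambda^*$ is an isometry.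

\section{Group varieties and quadrics}\label{sec:easy}

\subsection{$(H\times H)/\mathrm{diag}\,H$ with $H=\mathrm{SL}_{n+1}$}
Here $X_1\simeq H$ through $(g_1,g_2)\mapsto g_1g_2^{-1}$. One has $\mathbb C[H]=\bigoplus_{\lambda\in P^+}M_\lambda$, where $M_\lambda$ is spanned by the functions $h\mapsto\xi(h^{-1}v)$ with $v\in V(\lambda)$, $\xi\in V(\lambda)^*$, and is irreducible of highest weight $(\lambda,\lambda^*)$. Products of such functions are
\[
\xi_1(h^{-1}v_1)\,\xi_2(h^{-1}v_2)=(\xi_1\otimes\xi_2)(h^{-1}(v_1\otimes v_2)),
\]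
so $M_\lambda\cdot M_\mu$ is the corresponding space of functions for $V(\lambda)\otimes V(\mu)$, which is $\bigoplus M_\nu$ over all $\nu$ with $V(\nu)\subset V(\lambda)\otimes V(\mu)$. Put $\iota(\lambda,\lambda^*)=\lambda$, a similitude by the last paragraph of Section~\ref{sec:reduction}. Then (1)$\Leftrightarrow$(2) holds. Since $V(\nu^*)\subset V(\lambda^*)\otimes V(\mu^*)$ is equivalent to $V(\nu)\subset V(\lambda)\otimes V(\mu)$, and this implies $\lambda+\mu-\nu\in Q$, also (2)$\Leftrightarrow$(3) holds.

\subsection{$\mathrm{Spin}_{m+1}/\mathrm{Spin}_m$, $m\ge2$}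
Now $X_1=\{x\in\mathbb C^{m+1}:q(x,x)=1\}$ with $q(x,y)=x_0y_0-\sum_{i=1}^mx_iy_i$ and base point $e_0$. By the theory of harmonic polynomials, $\mathbb C[X_1]=\bigoplus_{a\ge0}E_{X_1}(a\omega)$, where $\omega$ is the highest weight of $\mathbb C^{m+1}$ and $E_{X_1}(a\omega)$ consists of the restrictions of harmonic polynomials of degree $a$. So $\Xi_{X_1}=\mathbb Z\omega$. Put $\iota(a\omega)=a\varpi_1$, where $\varpi_1$ is the fundamental weight of $\mathrm{SL}_2$. For $(\lambda,\mu,\nu)=(a\omega,b\omega,c\omega)$, condition (2) is \eqref{eq:CG}.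

(3)$\Rightarrow$(2). If $V(c\omega)\subset V(a\omega)\otimes V(b\omega)$, then $(c-a)\omega$ is a weight of $V(b\omega)\subset(\mathbb C^{m+1})^{\otimes b}$. The orthogonal projections to $\mathbb Q\omega$ of the weights of $\mathbb C^{m+1}$ are $\omega,0,-\omega$. So $|c-a|\le b$, and by symmetry $|c-b|\le a$; together these say $|a-b|\le c\le a+b$. The parity condition is $\iota(\lambda+\mu-\nu)\in Q$.

(1)$\Rightarrow$(3). Use Lemma~\ref{lem:criterion}(a), and for the parity condition the automorphism $x\mapsto-x$ of $X_1$, which commutes with $G_1$ and acts on $E_{X_1}(a\omega)$ by $(-1)^a$.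

(2)$\Rightarrow$(1). By \eqref{eq:CG} there are $p_{12},p_{13},p_{23}\in\mathbb N$ with
\[
p_{12}+p_{13}=a,\qquad p_{12}+p_{23}=b,\qquad p_{13}+p_{23}=c .
\]
The vector $u=e_0+e_1$ is isotropic, hence a highest weight vector of $\mathbb C^{m+1}$ for a suitable Borel subgroup, and $V(a\omega)\simeq V(a\omega)^*$ is the submodule of $S^a\mathbb C^{m+1}$ generated by $u^a$. A polynomial which is homogeneous of degree $a$ on a vector space is the same as a linear form on its $a$-th symmetric power. So the polynomial
\[
q(u_1,u_2)^{p_{12}}\,q(u_1,u_3)^{p_{13}}\,q(u_2,u_3)^{p_{23}},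
\]
of degrees $a,b,c$ in $u_1,u_2,u_3$, defines an invariant trilinear form $F$ on $V(a\omega)\times V(b\omega)\times V(c\omega)$. Let $K_0\subset\mathrm{Spin}_m$ be the compact group covering the group $\mathrm{SO}(m)$ of real rotations in the coordinates $x_1,\dots,x_m$; it is Zariski dense. For $k,k'\in K_0$ we have $ku=e_0+s$ and $k'u=e_0+s'$ with unit vectors $s,s'\in\mathbb R^m$, and
\[
q(ku,k'u)=1-\langle s,s'\rangle\ge0,
\]
with strict inequality if $s\ne s'$. Since $m\ge2$, the group $\mathrm{SO}(m)$ is transitive on the infinitely many unit vectors, and we can choose three distinct ones. So $F$, with the vectors $u^a,u^b,u^c$, satisfies the hypotheses of Lemma~\ref{lem:positivity}, and (1) follows.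

\section{Symmetric forms}\label{sec:forms}

\subsection{A common frame for symmetric and alternating forms}\label{sub:frame}
The varieties $\mathrm{SL}_N/\mathrm{SO}_N$ and $\mathrm{SL}_{2m}/\mathrm{Sp}_{2m}$ consist of normalized bilinear forms. Functions on them come from polynomials on the space of all forms, where partitions and Littlewood--Richardson coefficients are available. We treat what is common first.

Partitions are written $\lambda=(\lambda_1\ge\lambda_2\ge\cdots)$, with size $|\lambda|$, length $\ell(\lambda)$ and conjugate $\lambda'$; we write $\lambda\vdash d$ for $|\lambda|=d$. For any integral vector, $|\lambda|$ is the sum of the coordinates. For dominant $\lambda,\mu,\nu\in\mathbb Z^N$, $c^\nu_{\lambda\mu}$ is the multiplicity of $V(\nu)$ in $V(\lambda)\otimes V(\mu)$ for $\mathrm{GL}_N$. For partitions it is the Littlewood--Richardson coefficient, which does not depend on $N\ge\ell(\lambda),\ell(\mu),\ell(\nu)$, and $c^{\nu'}_{\lambda'\mu'}=c^\nu_{\lambda\mu}$. For any integral vector $\lambda$ put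
\[
\lambda^+=2\lambda,\qquad \lambda^-=\lambda\cup\lambda=(\lambda_1,\lambda_1,\lambda_2,\lambda_2,\dots).
\]
For partitions the two operations are exchanged by conjugation:
\begin{equation}\label{eq:conj}
(\lambda^-)'=(\lambda')^+ .
\end{equation}

\begin{fact}[Saturation, Knutson--Tao \cite{KT}]\label{fact:sat}
For dominant $\lambda,\mu,\nu\in\mathbb Z^N$, if $c^{k\nu}_{k\lambda,k\mu}\ne0$ for some $k\ge1$, then $c^\nu_{\lambda\mu}\ne0$.
\end{fact}

\begin{lemma}\label{lem:halving}
Let $\lambda,\mu,\nu$ be partitions and $\varepsilon\in\{+,-\}$. If $c^{\nu^\varepsilon}_{\lambda^\varepsilon\mu^\varepsilon}\ne0$, then $c^\nu_{\lambda\mu}\ne0$.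
\end{lemma}
\begin{proof}
For $\varepsilon=+$ this is saturation with $k=2$. For $\varepsilon=-$, conjugation and \eqref{eq:conj} give $c^{2\nu'}_{2\lambda',2\mu'}\ne0$; so $c^{\nu'}_{\lambda'\mu'}\ne0$ by the first case, and $c^\nu_{\lambda\mu}\ne0$.
\end{proof}

Let $W=\mathbb C^N$, and put $Q^+(W)=S^2W$, $Q^-(W)=\Lambda^2W$. By \cite[I.8]{Mac},
\begin{equation}\label{eq:plethysm}
S^d(Q^\varepsilon(W))=\bigoplus_{\lambda\vdash d}V(\lambda^\varepsilon),
\end{equation}
where a term is zero if the length of $\lambda^\varepsilon$ exceeds $N$. Let $E^\varepsilon_\lambda=E^\varepsilon_\lambda(W)$ be the summand $V(\lambda^\varepsilon)$. Since \eqref{eq:plethysm} is multiplicity-free,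
\begin{equation}\label{eq:Rdef}
E^\varepsilon_\lambda\cdot E^\varepsilon_\mu=\bigoplus_{\nu\in R^\varepsilon_W(\lambda,\mu)}E^\varepsilon_\nu,\qquad
R^\varepsilon_W(\lambda,\mu)=\{\nu:\ 0\ne E^\varepsilon_\nu\subset E^\varepsilon_\lambda\cdot E^\varepsilon_\mu\}.
\end{equation}
All elements of $R^\varepsilon_W(\lambda,\mu)$ have size $|\lambda|+|\mu|$.

View $S(Q^\varepsilon(W))$ as the ring of polynomials on the space $Q^\varepsilon(W)^*$ of symmetric, respectively alternating, bilinear forms on $W$. Put $r=N$ if $\varepsilon=+$ (with $N\ge2$); if $\varepsilon=-$ assume that $N=2m$ with $m\ge2$, and put $r=m$. Then $E_\lambda^\varepsilon\ne0$ exactly when $\ell(\lambda)\le r$. Let $X^\varepsilon\subset Q^\varepsilon(W)^*$ be the set of forms of discriminant $1$ (if $\varepsilon=+$), respectively of Pfaffian $1$ (if $\varepsilon=-$), in the standard basis.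

The set $X^\varepsilon$ is closed. It is one $\mathrm{SL}(W)$-orbit: $\mathrm{GL}(W)$ is transitive on nondegenerate forms of either kind, an element carrying one form in $X^+$ to another has determinant $\pm1$ and can be corrected by an orthogonal element of determinant $-1$, while an element carrying one form in $X^-$ to another has determinant $1$. So $X^+\simeq\mathrm{SL}_N/\mathrm{SO}_N$ and $X^-\simeq\mathrm{SL}_{2m}/\mathrm{Sp}_{2m}$. Every nondegenerate form is a scalar multiple of one in $X^\varepsilon$, and nondegenerate forms are dense. Hence \emph{restriction to $X^\varepsilon$ is injective on homogeneous polynomials of a fixed degree.}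

For an integral vector of length $N$ or $r$, a bar denotes its class modulo $(1^N)$, respectively $(1^r)$, that is, the corresponding weight of $\mathrm{SL}_N$ or $\mathrm{SL}_r$. As $\mathbb C[X^\varepsilon]$ is the image of $S(Q^\varepsilon(W))$, the set $\Lambda^+_{X^\varepsilon}$ consists of the classes $\overline{\lambda^\varepsilon}$ with $\ell(\lambda)\le r$, and $E^\varepsilon_\lambda$ restricts isomorphically onto $E_{X^\varepsilon}(\overline{\lambda^\varepsilon})$. Two partitions have $\overline{\lambda^\varepsilon}=\overline{\kappa^\varepsilon}$ if and only if $\lambda-\kappa\in\mathbb Z(1^r)$. So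
\[
\iota(\overline{\lambda^\varepsilon})=\bar\lambda
\]
extends to an isomorphism of $\Xi_{X^\varepsilon}$ with the weight lattice of $\mathrm{SL}_r$, and $\iota(\Lambda^+_{X^\varepsilon})$ is the set of all dominant weights. With the inner product $\sum x_iy_i-\frac1N|x||y|$ for $\mathrm{SL}_N$, and similarly for $\mathrm{SL}_r$, the map $\iota$ is a similitude: for $\varepsilon=+$ this is clear because $\iota$ divides by $2$, and for $\varepsilon=-$
\[
2\sum\lambda_i\mu_i-\frac{(2|\lambda|)(2|\mu|)}{2m}=2\Big(\sum\lambda_i\mu_i-\frac{|\lambda||\mu|}{m}\Big).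
\]
Restricting \eqref{eq:Rdef} to $X^\varepsilon$ we get, for partitions of length at most $r$,
\begin{equation}\label{eq:EX}
E_{X^\varepsilon}(\overline{\lambda^\varepsilon})\cdot E_{X^\varepsilon}(\overline{\mu^\varepsilon})=\bigoplus_{\nu\in R^\varepsilon_W(\lambda,\mu)}E_{X^\varepsilon}(\overline{\nu^\varepsilon}),
\end{equation}
where different $\nu$ have different classes since they have the same size.

\begin{lemma}\label{lem:frame}
Suppose that for all partitions of length at most $r$
\begin{equation}\label{eq:LR}
\nu\in R^\varepsilon_W(\lambda,\mu)\iff c^\nu_{\lambda\mu}\ne0 .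
\end{equation}
Then Theorem~\ref{thm:B} holds for $X^\varepsilon$, with $n=r-1$ and the map $\iota$ above.
\end{lemma}

\begin{proof}
As $\mathrm{SL}_r$-modules, $V(\bar\lambda)\otimes V(\bar\mu)=\bigoplus_{\nu}V(\bar\nu)^{c^\nu_{\lambda\mu}}$, the sum being over partitions with $\ell(\nu)\le r$. So \eqref{eq:EX} and \eqref{eq:LR} give (1)$\Leftrightarrow$(2). Condition (2) implies $\iota(\lambda+\mu-\nu)\in Q$ for the three weights in question, and (1) implies the tensor product condition by Lemma~\ref{lem:criterion}(a); so (1)$\Rightarrow$(3).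

(3)$\Rightarrow$(2). Let the three weights be $\overline{\lambda^\varepsilon},\overline{\mu^\varepsilon},\overline{\nu^\varepsilon}$, where $\lambda,\mu$ are partitions of length at most $r$ and $\nu\in\mathbb Z^r$ is dominant. The condition $\bar\lambda+\bar\mu-\bar\nu\in Q$ says $|\nu|\equiv|\lambda|+|\mu|$ modulo $r$, and after adding a multiple of $(1^r)$ to $\nu$ we have $|\nu|=|\lambda|+|\mu|$. Now $V(\nu^\varepsilon)\subset V(\lambda^\varepsilon)\otimes V(\mu^\varepsilon)$ for $\mathrm{SL}_N$, and a scalar $z\in\mathrm{GL}_N$ acts on both sides by $z^{2|\nu|}$. So the inclusion holds for $\mathrm{GL}_N$. The right side is a polynomial module, hence $\nu$ is a partition, and $c^{\nu^\varepsilon}_{\lambda^\varepsilon\mu^\varepsilon}\ne0$. By Lemma~\ref{lem:halving}, $c^\nu_{\lambda\mu}\ne0$, which gives (2).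
\end{proof}

The lattice condition in (3) is what allows $|\nu|=|\lambda|+|\mu|$ here; Remark~\ref{rem:lattice} shows that in general it cannot be dropped.

\subsection{$\mathrm{SL}_N/\mathrm{SO}_N$: squares of real forms}
We must prove \eqref{eq:LR} for $\varepsilon=+$. If $c^\nu_{\lambda\mu}\ne0$, there is a non-zero invariant trilinear form $f$ on modules with highest weights $\bar\lambda^*$, $\bar\mu^*$, $\bar\nu$. The weights we need are twice as large, and $f\otimes f$ lives there. If $f$ is real, its square is non-negative.

To see this for $N=2$, let $f(u_1,u_2,u_3)=[u_1,u_2]^{p_{12}}[u_1,u_3]^{p_{13}}[u_2,u_3]^{p_{23}}$ with $[\ ,\ ]$ the determinant on $\mathbb C^2$. On rotated vectors $u_i=(\cos\varphi_i,\sin\varphi_i)$ we have $[u_i,u_j]^2=\sin^2(\varphi_i-\varphi_j)=\frac12(1-\cos2(\varphi_i-\varphi_j))$. So $f^2$ is, up to a constant and a change of the angles, the non-negative function of Section~\ref{sec:easy} for $m=2$.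

\begin{proposition}\label{prop:sym}
For partitions of length at most $N=\dim W$, with $N\ge2$: $\nu\in R^+_W(\lambda,\mu)\iff c^\nu_{\lambda\mu}\ne0$.
\end{proposition}

\begin{proof}
If $\nu\in R^+_W(\lambda,\mu)$, then $V(2\nu)\subset V(2\lambda)\otimes V(2\mu)$ for $\mathrm{GL}_N$, so $c^\nu_{\lambda\mu}\ne0$ by Lemma~\ref{lem:halving}.

Let $c^\nu_{\lambda\mu}\ne0$. Put $U_1=V(\bar\lambda)^*$, $U_2=V(\bar\mu)^*$, $U_3=V(\bar\nu)$, with real forms $U_{i,\mathbb R}$ which are $\mathrm{SL}_N(\mathbb R)$-modules. There is a non-zero $\mathrm{SL}_N$-invariant trilinear form on $U_1\times U_2\times U_3$. The space of such forms is the solution space of a linear system with real coefficients (invariance under a basis of $\mathfrak{sl}_N(\mathbb R)$), so it is spanned by forms that are real on $\prod U_{i,\mathbb R}$. Let $f\ne0$ be such a form.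

Let $u_i\in U_{i,\mathbb R}$ be highest weight vectors for the upper triangular Borel subgroup, and let $V_i\subset U_i\otimes U_i$ be the submodule generated by $u_i\otimes u_i$. It is irreducible, and $V_1\simeq V(2\bar\lambda)^*$, $V_2\simeq V(2\bar\mu)^*$, $V_3\simeq V(2\bar\nu)$. Let $F$ be the restriction of $f\otimes f$ to $V_1\times V_2\times V_3$, and let $K_0=\mathrm{SO}(N)\subset\mathrm{SL}_N(\mathbb R)$, which is compact and Zariski dense in $\mathrm{SO}_N$. For $k_i\in K_0$,
\[
F\big(k_1(u_1\otimes u_1),k_2(u_2\otimes u_2),k_3(u_3\otimes u_3)\big)=f(k_1u_1,k_2u_2,k_3u_3)^2\ge0 .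
\]
This is not identically $0$. Indeed, by the Iwasawa decomposition $\mathrm{SL}_N(\mathbb R)=K_0A_0N_0$, in which $A_0N_0$ (upper triangular matrices with positive diagonal) multiplies $u_i$ by real scalars, $K_0u_i$ and $\mathrm{SL}_N(\mathbb R)u_i$ have the same real span. This span is non-zero and $\mathrm{SL}_N(\mathbb R)$-stable, and its complexification is an $\mathfrak{sl}_N$-submodule of the irreducible module $U_i$; so it is $U_{i,\mathbb R}$. As $f\neq0$, the function $f(k_1u_1,k_2u_2,k_3u_3)$ does not vanish identically on $K_0^3$.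

By Lemma~\ref{lem:positivity}, $E_{X^+}(2\bar\nu)\subset E_{X^+}(2\bar\lambda)\cdot E_{X^+}(2\bar\mu)$. By \eqref{eq:EX} there is $\nu_1\in R^+_W(\lambda,\mu)$ with $\bar\nu_1=\bar\nu$. Since $|\nu_1|=|\lambda|+|\mu|=|\nu|$, we get $\nu_1=\nu$.
\end{proof}

With Lemma~\ref{lem:frame}, Theorem~\ref{thm:B} holds for $\mathrm{SL}_N/\mathrm{SO}_N$.

\section{Alternating forms: $\mathrm{SL}_{2m}/\mathrm{Sp}_{2m}$}\label{sec:alt}

Here the spherical weights $\lambda\cup\lambda$ are not doubled, and squaring a form does not help. But symmetric and alternating forms are exchanged by conjugating diagrams. For example,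
\[
S^2(S^2W)=V(4)\oplus V(2,2),\qquad S^2(\Lambda^2W)=V(1,1,1,1)\oplus V(2,2),
\]
and the second list is obtained from the first by transposition. Conjugation can lengthen a partition beyond $\dim W$ (if $\dim W=2$, then $V(1,1,1,1)=0$), so we first show that the relation $\nu\in R^\varepsilon_W(\lambda,\mu)$ does not depend on $\dim W$ as long as the three modules are non-zero, and then realize conjugation by twisting with the sign character.

\begin{lemma}\label{lem:stable}
Let $W=\mathbb C^N\subset W'=\mathbb C^{N'}$, and let $\lambda,\mu$ be partitions such that $E^\varepsilon_\lambda(W)$ and $E^\varepsilon_\mu(W)$ are non-zero. Then $R^\varepsilon_W(\lambda,\mu)=\{\nu\in R^\varepsilon_{W'}(\lambda,\mu):E^\varepsilon_\nu(W)\ne0\}$.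
\end{lemma}

\begin{proof}
For a polynomial $\mathrm{GL}(W')$-module $M$ let $\mathcal T(M)$ be the sum of the weight spaces whose weights are supported on the first $N$ coordinates. It is the space of invariants of the torus of diagonal matrices that are $1$ on $W$. This torus commutes with $\mathrm{GL}(W)$, so $\mathcal T(M)$ is $\mathrm{GL}(W)$-stable; $\mathcal T$ is exact, and every $\mathrm{GL}(W')$-map $M\to M'$ restricts to a map $\mathcal T(M)\to\mathcal T(M')$. As weights of polynomial modules have non-negative coordinates, $\mathcal T(M\otimes M')=\mathcal T(M)\otimes\mathcal T(M')$. In particular $\mathcal T(W'^{\otimes d})=W^{\otimes d}$.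

Both $V_{W'}(\kappa)$, for $\kappa\vdash d$, and $S^d(Q^\varepsilon(W'))$ are images of elements of the group algebra of a symmetric group on tensor powers of $W'$ (a Young symmetrizer on $W'^{\otimes d}$, respectively an idempotent for symmetrization on $W'^{\otimes2d}$). Applying $\mathcal T$ to such an image gives the image of the same element on the tensor power of $W$. Hence $\mathcal T(V_{W'}(\kappa))=V_W(\kappa)$, which is zero if $\ell(\kappa)>N$, and $\mathcal T(S^d(Q^\varepsilon(W')))=S^d(Q^\varepsilon(W))$. Since these symmetric powers are multiplicity-free, $\mathcal T(E^\varepsilon_\kappa(W'))=E^\varepsilon_\kappa(W)$.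

The multiplication map for $W'$ restricts to that for $W$. Applying the exact functor $\mathcal T$ to the surjection
\[
E^\varepsilon_\lambda(W')\otimes E^\varepsilon_\mu(W')\longrightarrow\bigoplus_{\nu\in R^\varepsilon_{W'}(\lambda,\mu)}E^\varepsilon_\nu(W')
\]
shows that $E^\varepsilon_\lambda(W)\cdot E^\varepsilon_\mu(W)$ is the sum of the $E^\varepsilon_\nu(W)$ over the same $\nu$.
\end{proof}

\begin{proposition}\label{prop:alt}
Let $\dim W=2m$ with $m\ge2$. For partitions of length at most $m$: $\nu\in R^-_W(\lambda,\mu)\iff c^\nu_{\lambda\mu}\ne0$.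
\end{proposition}

\begin{proof}
Let $a=|\lambda|$, $b=|\mu|$. If $|\nu|\ne a+b$, both sides are false, so let $|\nu|=d=a+b$. The modules $E^-_\lambda(W)$, $E^-_\mu(W)$, $E^-_\nu(W)$ are non-zero. So by Lemma~\ref{lem:stable} we may replace $W$ by a larger space and assume $\dim W\ge\max(2,2d)$, no longer necessarily even. Then all modules below are non-zero, and $\mathbb C[\mathfrak S_{2d}]$ acts faithfully on $W^{\otimes2d}$.

\emph{Products in the group algebra.} Let $H_d\subset\mathfrak S_{2d}$ be the stabilizer of the pairing $\{1,2\},\{3,4\},\dots$, and let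
\[
e_d^+=\frac1{|H_d|}\sum_{h\in H_d}h,\qquad e_d^-=\frac1{|H_d|}\sum_{h\in H_d}\mathrm{sgn}(h)\,h .
\]
Consider the natural surjections
\begin{align*}
q_d^+&:W^{\otimes2d}\to S^d(S^2W),& w_1\otimes\cdots\otimes w_{2d}&\mapsto(w_1w_2)(w_3w_4)\cdots,\\
q_d^-&:W^{\otimes2d}\to S^d(\Lambda^2W),& w_1\otimes\cdots\otimes w_{2d}&\mapsto(w_1\wedge w_2)(w_3\wedge w_4)\cdots.
\end{align*}
The kernel of $q_d^\varepsilon$ is $(1-e_d^\varepsilon)W^{\otimes2d}$. For $\varepsilon=+$ this holds because $S^d(S^2W)$ is the space of coinvariants of $H_d$. For $\varepsilon=-$, transposing the two members of a pair changes the sign of $q_d^-$ and is an odd permutation, while permuting the pairs does not change $q_d^-$ and is an even permutation, since exchanging two pairs is a product of two transpositions. So $q_d^-$ is the projection to the coinvariants of the action of $H_d$ twisted by $\mathrm{sgn}$. Moreover $q_a^\varepsilon(x)\,q_b^\varepsilon(y)=q_d^\varepsilon(x\otimes y)$.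

Let $p_\kappa\in\mathbb C[\mathfrak S_{|\kappa|}]$ be the central idempotent attached to $\kappa$. By Schur--Weyl duality it acts on $W^{\otimes|\kappa|}$ as the projection onto the $V(\kappa)$-isotypic part. As $q_a^\varepsilon$ is $\mathrm{GL}(W)$-equivariant and surjective, $E^\varepsilon_\lambda=q_a^\varepsilon(p_{\lambda^\varepsilon}W^{\otimes2a})$. Hence $E^\varepsilon_\lambda\cdot E^\varepsilon_\mu=q_d^\varepsilon\big((p_{\lambda^\varepsilon}\otimes p_{\mu^\varepsilon})W^{\otimes2d}\big)$, and its $V(\nu^\varepsilon)$-component is $q_d^\varepsilon\big(p_{\nu^\varepsilon}(p_{\lambda^\varepsilon}\otimes p_{\mu^\varepsilon})W^{\otimes2d}\big)$. Since $q_d^\varepsilon(y)=0$ exactly when $e_d^\varepsilon y=0$, and the action on $W^{\otimes2d}$ is faithful,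
\[
\nu\in R^\varepsilon_W(\lambda,\mu)\iff e_d^\varepsilon\,p_{\nu^\varepsilon}\,(p_{\lambda^\varepsilon}\otimes p_{\mu^\varepsilon})\ne0\ \text{ in }\mathbb C[\mathfrak S_{2d}].
\]
This holds for all partitions $\lambda,\mu,\nu$ of $a,b,d$.

\emph{The sign twist.} The automorphism $\sigma\mapsto\mathrm{sgn}(\sigma)\sigma$ of $\mathbb C[\mathfrak S_{2d}]$ exchanges $e_d^+$ and $e_d^-$. It sends $p_\kappa$ to $p_{\kappa'}$, and $p_\kappa\otimes p_\tau$ to $p_{\kappa'}\otimes p_{\tau'}$ in the group algebra of $\mathfrak S_{2a}\times\mathfrak S_{2b}$. By \eqref{eq:conj}, $(\kappa^-)'=(\kappa')^+$. So, using Proposition~\ref{prop:sym} for $W$,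
\[
\nu\in R^-_W(\lambda,\mu)\iff\nu'\in R^+_W(\lambda',\mu')\iff c^{\nu'}_{\lambda'\mu'}\ne0\iff c^\nu_{\lambda\mu}\ne0.\qedhere
\]
\end{proof}

With Lemma~\ref{lem:frame}, Theorem~\ref{thm:B} holds for $\mathrm{SL}_{2m}/\mathrm{Sp}_{2m}$, with $n=m-1$.

\section{The exceptional case $\mathsf E_6/\mathsf F_4$}\label{sec:E6}

Here $n=2$. We use that the $\mathrm{SL}_3$-invariants of triples of modules are explicit: by classical invariant theory they are built from pairings and two determinants. Each of these has an analogue for $\mathsf E_6$, which gives enough invariant forms to prove (2)$\Rightarrow$(1); a comparison of weights shows that $\mathsf E_6$ allows nothing more.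

\subsection{The Albert algebra}
Let $J_{\mathbb R}$ be the algebra of hermitian $3\times3$ matrices $x$ over the octonions, with diagonal entries $x_1,x_2,x_3\in\mathbb R$ and off-diagonal entries $\xi_1,\xi_2,\xi_3$, where $\xi_i=\xi_i(x)$ is in position $(j,k)$ for $(i,j,k)$ a cyclic permutation of $(1,2,3)$. Let $x\circ y$ be the Jordan product, $(x,y)=\mathrm{tr}(x\circ y)$ (positive definite), $e$ the identity, $E_1,E_2,E_3$ the diagonal idempotents, and
\[
\mathcal N(x)=x_1x_2x_3-\sum_ix_i|\xi_i|^2+2\,\mathrm{Re}(\xi_1\xi_2\xi_3).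
\]
Let $J=J_{\mathbb R}\otimes\mathbb C$, to which these polynomial maps are extended, let $\mathcal N(x,y,z)$ be the symmetric trilinear form with $\mathcal N(x,x,x)=\mathcal N(x)$, and define $x^\#$ by $(x^\#,z)=3\mathcal N(x,x,z)$. We use the following standard facts \cite[Ch.~5, 7]{SV}.
\begin{itemize}
\item $x^{\#\#}=\mathcal N(x)x$.
\item $G=\{g\in\mathrm{GL}(J):\mathcal N\circ g=\mathcal N\}$ is the simply connected group of type $\mathsf E_6$. The $27$-dimensional module $J=V(\omega)$ is irreducible and not self-dual; $\{\omega,\omega^*\}=\{\omega_1,\omega_6\}$.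
\item $\mathrm{Aut}(J)$ is connected of type $\mathsf F_4$, is contained in $G$, fixes $e$ and preserves $\mathcal N$ and $(\ ,\ )$. The group $K_0=\mathrm{Aut}(J_{\mathbb R})$ is a compact form of it, Zariski dense.
\item $\mathfrak e_6=\mathfrak f_4\oplus\mathfrak p$, where $\dim\mathfrak p=26$ and both summands are irreducible under $\mathfrak f_4$.
\end{itemize}

\emph{The involution.} For $g\in G$ let $g^\natural$ be the inverse transpose of $g$ with respect to $(\ ,\ )$. From $((gx)^\#,gz)=3\mathcal N(gx,gx,gz)=(x^\#,z)$ we get $(gx)^\#=g^\natural x^\#$. Also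
\[
3\mathcal N(x^\#)=(x^{\#\#},x^\#)=\mathcal N(x)\,(x,x^\#)=3\mathcal N(x)^2 ,
\]
so $\mathcal N(g^\natural x^\#)=\mathcal N((gx)^\#)=\mathcal N(x)^2=\mathcal N(x^\#)$. Every $y$ with $\mathcal N(y)\ne0$ has the form $x^\#$, namely $y=(cy^\#)^\#$ with $c^2=\mathcal N(y)^{-1}$. Hence $\mathcal N\circ g^\natural=\mathcal N$ on a dense set, and $g^\natural\in G$. Let $\theta(g)=g^\natural$. It is an involution, and $\theta\ne1$ because $J\not\simeq J^*$. The Lie algebra of $G^\theta$ contains $\mathfrak f_4$, is $\mathfrak f_4$-stable and is proper, so it is $\mathfrak f_4$. As $G^\theta$ is connected, $K:=G^\theta=\mathrm{Aut}(J)$. So $X=G/K$ is the symmetric variety $\mathsf E_6/\mathsf F_4$, with $\Phi_X$ of type $\mathsf A_2$.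

We identify $J^*$ with $J$ through $(\ ,\ )$. Then $g\in G$ acts on $J^*$ by $g^\natural$, the group $K$ acts on $J^*$ as on $J$, and $\mathcal N$ is also an invariant cubic form on $J^*$.

\emph{A split torus and highest weight vectors.} For $t_1t_2t_3=1$ let $d_t$ be the linear map such that $d_tx$ has diagonal entries $t_i^2x_i$ and off-diagonal entries $t_jt_k\xi_i$ ($\{i,j,k\}=\{1,2,3\}$). Then $\mathcal N(d_tx)=(t_1t_2t_3)^2\mathcal N(x)=\mathcal N(x)$, so $d_t\in G$. As $d_t$ is symmetric, $\theta(d_t)=d_t^{-1}$. So these maps form a two-dimensional $\theta$-split torus $A$, which is maximal because $\Phi_X$ has rank $2$. Let $\delta_i$ be the character $d_t\mapsto t_i^2$, so $\delta_1+\delta_2+\delta_3=0$. The weights of $A$ on $J$ are $\delta_1,\delta_2,\delta_3$, with weight vectors $E_1,E_2,E_3$ and multiplicity one, and $\frac12(\delta_j+\delta_k)$ for $j<k$, with multiplicity $8$.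

Let $\gamma$ be a cocharacter of $A$ with $\langle\delta_1,\gamma\rangle>\langle\delta_2,\gamma\rangle>\langle\delta_3,\gamma\rangle$, let $T\supset A$ be a maximal torus, and let $B\supset T$ be a Borel subgroup all of whose positive roots pair non-negatively with $\gamma$ (the positive system of a small generic perturbation of $\gamma$). We may compute with this pair by Section~\ref{sub:data}. All weights of $V(\chi)$ are $\chi$ minus sums of positive roots, so a highest weight vector has the largest $\gamma$-weight. Hence $E_1$ is a highest weight vector of $J$, $E_3$ is one of $J^*$, and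
\begin{equation}\label{eq:restr}
\omega|_A=\delta_1,\qquad \omega^*|_A=-\delta_3 .
\end{equation}

\emph{The map $\iota$.} As $e$ is $K$-fixed in $J$ and in $J^*$, we have $\omega,\omega^*\in\Lambda_X^+$. The rank of $\Xi_X$ is $2$, so $\Lambda_X^+\subset\mathbb Q\{\omega,\omega^*\}\cap\mathcal X(T)^+=\mathbb N\omega+\mathbb N\omega^*$, since $\omega,\omega^*$ are distinct fundamental weights. As $\Lambda_X^+$ is a monoid, $\Lambda_X^+=\mathbb N\omega+\mathbb N\omega^*$ and $\Xi_X=\mathbb Z\omega+\mathbb Z\omega^*$. Put
\[
\iota(a\omega+b\omega^*)=a\varpi_1+b\varpi_2 ,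
\]
with $\varpi_1,\varpi_2$ the fundamental weights of $\mathrm{SL}_3$. From the inverse Cartan matrices, $(\omega,\omega)=(\omega^*,\omega^*)=\frac43$, $(\omega,\omega^*)=\frac23$ for $\mathsf E_6$, and $\frac23,\frac23,\frac13$ for $\mathsf A_2$; so $\iota$ is a similitude. It commutes with $\chi\mapsto\chi^*$.

\subsection{A combinatorial condition}
Let $\lambda,\mu,\nu\in\Lambda_X^+$, and put $\chi_1=\lambda^*$, $\chi_2=\mu^*$, $\chi_3=\nu$, $\chi_i=a_i\omega+b_i\omega^*$. Then $V(\nu)\subset V(\lambda)\otimes V(\mu)$ if and only if $V(\chi_1)\times V(\chi_2)\times V(\chi_3)$ carries a non-zero $G$-invariant trilinear form, or equivalently $\bigotimes V(\chi_i)$ has a non-zero invariant; the same holds for $\mathrm{SL}_3$ and the $\iota\chi_i$. Consider the condition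
\[
(\ast)\quad \text{there are } m_{ij}\ (i\ne j),\ r,\ r^*\in\mathbb N\ \text{ with }\
a_i=r+\sum_{j\ne i}m_{ij},\quad b_j=r^*+\sum_{i\ne j}m_{ij}\quad(1\le i,j\le3).
\]
For instance, for $\lambda=\mu=\omega$ we have $b_1=b_2=1$, $a_1=a_2=0$. Then $\nu=2\omega$ satisfies $(\ast)$ with $m_{31}=m_{32}=1$, and $\nu=\omega^*$ satisfies it with $r^*=1$; these correspond to the two constituents of the square of the standard module of $\mathrm{SL}_3$.

We prove (2)$\Leftrightarrow(\ast)$, then $(\ast)\Rightarrow$(1), and finally that $V(\nu)\subset V(\lambda)\otimes V(\mu)$ implies $(\ast)$.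

\subsection{Step 1: (2) is equivalent to $(\ast)$}
Let $D=\mathbb C^3$ with basis $e_1,e_2,e_3$ and dual basis $e_1^*,e_2^*,e_3^*$ of $D^*$. The module $V(\iota\chi_i)$ is the submodule of $S^{a_i}D\otimes S^{b_i}D^*$ generated by the highest weight vector $e_1^{a_i}\otimes(e_3^*)^{b_i}$.

If $(\ast)$ holds, then
\[
\prod_{i\ne j}\langle u_i,u_j^*\rangle^{m_{ij}}\ \det(u_1,u_2,u_3)^{r}\ \det(u_1^*,u_2^*,u_3^*)^{r^*}
\]
has degree $a_i$ in $u_i\in D$ and degree $b_i$ in $u_i^*\in D^*$, so it defines an invariant trilinear form on $\prod V(\iota\chi_i)$. At $(u_i,u_i^*)=(g_ie_1,g_ie_3^*)$ with $g_i\in\mathrm{SL}_3$ it is a product of regular functions on the irreducible variety $\mathrm{SL}_3^3$, none of them identically $0$. So the form is non-zero.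

Conversely, let $f\ne0$ be an invariant trilinear form on $\prod V(\iota\chi_i)$. Composing $f$ with equivariant projections $S^{a_i}D\otimes S^{b_i}D^*\to V(\iota\chi_i)$ we get an invariant polynomial $\tilde f$ in $(u_i,u_i^*)_{i\le3}$ of the same multidegree. It does not vanish identically on the points $(u_i,u_i^*)=(g_ie_1,g_ie_3^*)$, because orbits of highest weight vectors span irreducible modules. By Weyl's first fundamental theorem for $\mathrm{SL}_3$, $\tilde f$ is a combination of monomials of this multidegree in the $\langle u_i,u_j^*\rangle$, $\det(u_1,u_2,u_3)$ and $\det(u_1^*,u_2^*,u_3^*)$. On our points $\langle u_i,u_i^*\rangle=\langle e_1,e_3^*\rangle=0$. So some monomial in $\tilde f$ contains no factor $\langle u_i,u_i^*\rangle$, and its exponents give $(\ast)$.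

\subsection{Step 2: $(\ast)$ implies (1)}
Realize $V(\chi_i)$ in $S^{a_i}J\otimes S^{b_i}J^*$, generated by $E_1^{a_i}\otimes E_3^{b_i}$. The polynomial
\[
\prod_{i\ne j}(u_i,u_j^*)^{m_{ij}}\ \mathcal N(u_1,u_2,u_3)^{r}\ \mathcal N(u_1^*,u_2^*,u_3^*)^{r^*}
\]
has degree $(a_i,b_i)$ in $(u_i,u_i^*)$ and defines a $G$-invariant trilinear form $F$ on $\prod V(\chi_i)$. We evaluate it at $u_i=k_iE_1$, $u_i^*=k_iE_3$ with $k_i\in K_0$.

\emph{The pairings are non-negative.} A real orthogonal $3\times3$ matrix $o$ of determinant one acts on $J_{\mathbb R}$ by the automorphism $x\mapsto oxo^T$, so $E_1,E_2,E_3$ lie in one $K_0$-orbit. Let $y\in K_0E_1$. From $y\circ y=y$, the diagonal entries satisfy $y_i=y_i^2+\sum(\text{squared norms of the off-diagonal entries in row }i)\ge0$. Since $(y,E_i)=y_i$, for $k,k'\in K_0$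
\[
(kE_1,k'E_3)=(k'^{-1}kE_1,E_3)\ge0 .
\]

\emph{The cubic form is non-negative.} The expression $\mathcal N(x)$ is linear in $x_1$, so $\mathcal N(sE_1+w)=\mathcal N(w)+s\,(w_2w_3-|\xi_1(w)|^2)$ for $s\in\mathbb R$ and $w\in J_{\mathbb R}$. Comparing coefficients of $s^2$ and $s$,
\[
\mathcal N(E_1,E_1,w)=0,\qquad 3\mathcal N(E_1,w,w)=w_2w_3-|\xi_1(w)|^2 .
\]
For $y=kE_1$, $k\in K_0$, this gives $\mathcal N(E_1,y,y)=\mathcal N(k^{-1}E_1,E_1,E_1)=0$, that is, $|\xi_1(y)|^2=y_2y_3$. For $y,y'\in K_0E_1$, by polarization, the Cauchy--Schwarz inequality and the inequality of arithmetic and geometric means,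
\begin{align*}
3\mathcal N(E_1,y,y')&=\tfrac12(y_2y_3'+y_3y_2')-\langle\xi_1(y),\xi_1(y')\rangle\\
&\ge\tfrac12(y_2y_3'+y_3y_2')-\sqrt{y_2y_3\,y_2'y_3'}\ \ge0 .
\end{align*}
As $\mathcal N$ is $K_0$-invariant, $\mathcal N(k_1E_1,k_2E_1,k_3E_1)\ge0$ for all $k_i\in K_0$. The same holds with $E_3\in K_0E_1$ in place of $E_1$.

\emph{Non-vanishing.} Each factor is a regular function of $(k_1,k_2,k_3)\in K^3$. None is identically zero: the $E_i$ lie in one $K_0$-orbit, $(E_1,E_1)=1$, and $\mathcal N(E_1,E_2,E_3)=\frac16$ because $\mathcal N(\sum s_iE_i)=s_1s_2s_3$. As $K^3$ is irreducible and $K_0^3$ is Zariski dense in it, the product is not identically zero on $K_0^3$. Lemma~\ref{lem:positivity} gives $(\lambda,\mu,\nu)\in\mathcal S_X$.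

\subsection{Step 3: $V(\nu)\subset V(\lambda)\otimes V(\mu)$ implies $(\ast)$}
Suppose that $\bigotimes V(\chi_i)$ has a non-zero invariant. For $\zeta^3=1$ the scalar $\zeta$ lies in $G$ and acts by $\zeta$ on $J$ and by $\zeta^{-1}$ on $J^*$. So
\[
s:=\tfrac13\sum_i(a_i-b_i)\in\mathbb Z .
\]

\emph{Weight inequalities.} Let $h_1,h_2,h_3$ be the linear functions on the span of $\delta_1,\delta_2,\delta_3$ with $h_i(\delta_i)=\frac23$ and $h_i(\delta_j)=-\frac13$ for $j\ne i$; they are well defined since these values are compatible with $\delta_1+\delta_2+\delta_3=0$. Write $h_i(\chi)$ for $h_i(\chi|_A)$. By \eqref{eq:restr}, $\chi=a\omega+b\omega^*$ has $\chi|_A=a\delta_1-b\delta_3$, so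
\[
h_1(\chi)=\tfrac{2a+b}3,\quad h_2(\chi)=\tfrac{b-a}3,\quad h_3(\chi)=-\tfrac{a+2b}3,\quad h_i(\chi^*)=-h_{4-i}(\chi).
\]
The $A$-weights of $V(\chi)\subset J^{\otimes a}\otimes(J^*)^{\otimes b}$ lie in $a\,\mathrm{conv}\{\delta_j\}+b\,\mathrm{conv}\{-\delta_j\}$, on which every $h_i$ takes values in $[h_3(\chi),h_1(\chi)]$. Let $\{p,q,l\}=\{1,2,3\}$. As $V(\chi_l^*)\subset V(\chi_p)\otimes V(\chi_q)$, the difference $\chi_l^*-\chi_p$ is a weight of $V(\chi_q)$. Hence for $i=1,2,3$
\[
h_i(\chi_p)+h_{4-i}(\chi_l)+h_3(\chi_q)\le0,\qquad h_i(\chi_p)+h_{4-i}(\chi_l)+h_1(\chi_q)\ge0 .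
\]
For $\{i,j,k\}=\{1,2,3\}$ these include the following, where on the right we have inserted the values above and used $3s=\sum a_i-\sum b_i$:
\begin{align*}
h_1(\chi_i)+h_3(\chi_j)+h_3(\chi_k)\le0,&\quad\text{i.e. } a_i-s\le b_j+b_k, &\text{(I1)}\\
h_3(\chi_i)+h_2(\chi_j)+h_2(\chi_k)\le0,&\quad\text{i.e. } b_i\ge-s, &\text{(I2)}\\
h_3(\chi_i)+h_1(\chi_j)+h_1(\chi_k)\ge0,&\quad\text{i.e. } b_i+s\le a_j+a_k, &\text{(I3)}\\
h_1(\chi_i)+h_2(\chi_j)+h_2(\chi_k)\ge0,&\quad\text{i.e. } a_i\ge s. &\text{(I4)}
\end{align*}
Indeed, three times the left side of (I1) is $2a_i+b_i-a_j-a_k-2b_j-2b_k=3a_i-3s-3(b_j+b_k)$, and three times the left side of (I4) is $2a_i+b_i-a_j+b_j-a_k+b_k=3a_i-3s$; in the same way, (I2) gives $-3s-3b_i$ and (I3) gives $3(a_j+a_k)-3s-3b_i$.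

\emph{Construction of the exponents.} If $s\ge0$ put $r=s$, $r^*=0$; if $s<0$ put $r=0$, $r^*=-s$. Let $a_i'=a_i-r$ and $b_i'=b_i-r^*$. These are non-negative by (I4), respectively (I2), and $\sum a_i'=\sum b_i'=:t$. Moreover
\begin{equation}\label{eq:hall}
a_i'+b_i'\le t\qquad(i=1,2,3).
\end{equation}
For $s\ge0$ this is $a_i'\le b_j'+b_k'$, which is (I1); for $s<0$ it is $b_i'\le a_j'+a_k'$, which is (I3). It remains to find a $3\times3$ matrix over $\mathbb N$ with zero diagonal, row sums $a_i'$ and column sums $b_j'$. For an integer $p$ put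
\begin{align*}
m_{12}&=p,& m_{13}&=a_1'-p,\\
m_{32}&=b_2'-p,& m_{31}&=a_3'-b_2'+p,\\
m_{21}&=b_1'+b_2'-a_3'-p,& m_{23}&=b_3'-a_1'+p .
\end{align*}
The first and third rows and all columns visibly have the right sums, and hence so does the second row. All entries are non-negative if and only if
\[
\max(0,\ b_2'-a_3',\ a_1'-b_3')\le p\le\min(a_1',\ b_2',\ b_1'+b_2'-a_3').
\]
Such an integer $p$ exists if each of the three lower bounds is at most each of the three upper bounds. For the lower bound $0$ this asks for $a_1'\ge0$, $b_2'\ge0$ and $a_3'\le b_1'+b_2'$. For $b_2'-a_3'$ it asks for $b_2'\le a_1'+a_3'$, $a_3'\ge0$ and $b_1'\ge0$. For $a_1'-b_3'$ it asks for $b_3'\ge0$, $a_1'\le b_2'+b_3'$ and $a_1'+a_3'\le t$, the last of which means $a_2'\ge0$. All of these hold by non-negativity and \eqref{eq:hall}. So $(\ast)$ is satisfied.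

\subsection{Conclusion}
By Steps 1--3 and Lemma~\ref{lem:criterion}(a), conditions (1), (2), $(\ast)$ and $V(\nu)\subset V(\lambda)\otimes V(\mu)$ are all equivalent. Since (2) implies $\iota(\lambda+\mu-\nu)\in Q$, also (2)$\Leftrightarrow$(3); for $\mathsf E_6/\mathsf F_4$ the lattice condition in (3) is automatic. By Fact~\ref{fact:class}, the proof of Theorem~\ref{thm:B} is complete.

\section{Proof of Theorems \ref{thm:C} and \ref{thm:A}}\label{sec:end}

\subsection{Products and the root monoid}
Let $X$ be a symmetric variety such that all components of $\Phi_X$ are of type $\mathsf A$, and use the notation of Section~\ref{sec:reduction}. If $\Phi_X$ is empty, then $G_1$ is trivial, $X$ is a point, and Theorem~\ref{thm:C} is trivial. Otherwise $X_1=\prod_iX^{(i)}$ where the $X^{(i)}$, one for each minimal $\theta$-stable factor of $G_1$, are as in Theorem~\ref{thm:B}, of types $\mathsf A_{n_i}$ and with maps $\iota_i$. Put $H=\prod_i\mathrm{SL}_{n_i+1}$, let $P_H$, $Q_H$, $P_H^+$ be its weight lattice, root lattice and dominant weights, and $\iota=\bigoplus\iota_i$.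 We have $\mathbb C[X_1]=\bigotimes\mathbb C[X^{(i)}]$, hence $\Lambda_{X_1}^+=\prod\Lambda_{X^{(i)}}^+$, $\iota:\Xi_{X_1}\to P_H$ is an isomorphism with $\iota(\Lambda_{X_1}^+)=P_H^+$, and
\[
E_{X_1}(\lambda)\cdot E_{X_1}(\mu)=\bigotimes_iE_{X^{(i)}}(\lambda_i)\cdot E_{X^{(i)}}(\mu_i).
\]
So a triple is in $\mathcal S_{X_1}$ if and only if all its components are in the $\mathcal S_{X^{(i)}}$, and Theorem~\ref{thm:B} gives, for $\lambda,\mu,\nu\in\Lambda_{X_1}^+$,
\begin{equation}\label{eq:prod}
\begin{aligned}
(\lambda,\mu,\nu)\in\mathcal S_{X_1}&\iff V(\iota\nu)\subset V(\iota\lambda)\otimes V(\iota\mu)\text{ as $H$-modules}\\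
&\iff V(\nu)\subset V(\lambda)\otimes V(\mu)\text{ as $G_1$-modules, and }\iota(\lambda+\mu-\nu)\in Q_H .
\end{aligned}
\end{equation}

\begin{lemma}\label{lem:monoid}
$\widetilde\Delta_X=\{\iota^{-1}(\alpha):\ \alpha\text{ a simple root of }H\}$.
\end{lemma}

\begin{proof}
By \eqref{eq:prod} and \eqref{eq:Srestrict} the root monoid is contained in the monoid generated by the $\iota^{-1}(\alpha)$. We show that each $\iota^{-1}(\alpha)$ is in the root monoid; the lemma follows since the basis of a free commutative monoid is unique. Let $\rho$ be the half sum of the positive roots of $H$. By \eqref{eq:MLambda}, $\lambda=\iota^{-1}(M\rho)\in\Lambda_X^+$. Let $v$ be a highest weight vector of $V(M\rho)$, and let $f_\alpha$ be a root vector for $-\alpha$. As $f_\alpha v\ne0$, the vector $v\otimes f_\alpha v-f_\alpha v\otimes v$ is non-zero. It is a highest weight vector of weight $2M\rho-\alpha$: root vectors for the other simple roots kill $v$ and $f_\alpha v$, and a root vector $e_\alpha$ for $\alpha$, with $e_\alpha f_\alpha v=cv$, maps it to $v\otimes cv-cv\otimes v=0$.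 Put $\nu=\iota^{-1}(2M\rho-\alpha)\in\Lambda_{X_1}^+$. By \eqref{eq:prod}, $(\lambda,\lambda,\nu)\in\mathcal S_{X_1}$. By \eqref{eq:closed} and \eqref{eq:Srestrict}, $(\lambda,\lambda,\nu)\in\mathcal S_X$, so $\iota^{-1}(\alpha)=2\lambda-\nu$ is in the root monoid.
\end{proof}

\subsection{Proof of Theorem \ref{thm:C}}
\emph{The root datum and the two equivalences.} Since $\iota$ is a similitude on each of the mutually orthogonal summands, $\sigma^\vee(x)=\langle\iota x,\alpha^\vee\rangle$ for $\sigma=\iota^{-1}(\alpha)\in\widetilde\Delta_X$ and $x\in\Xi_X$. By Lemma~\ref{lem:monoid}, $Q_H\subset\iota(\Xi_X)\subset P_H$. So $\iota$ identifies $(\Xi_X,\widetilde\Delta_X,\widetilde\Delta_X^\vee)$ with the based root datum given by the lattice $\iota(\Xi_X)$ and the simple roots and coroots of $H$: the group $\tilde G_X$ is the quotient of $H$ by a central subgroup, and $\tilde V_X(\pi)$, pulled back to $H$, is $V(\iota\pi)$. The factor $G_0$ acts trivially on $V(\lambda)$ for $\lambda\in\Lambda_X^+$, and $\iota(\lambda+\mu-\nu)\in Q_H$ means $\lambda+\mu-\nu\in\mathbb Z\widetilde\Delta_X$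 by Lemma~\ref{lem:monoid}. Now \eqref{eq:prod} and \eqref{eq:Srestrict} give both equivalences.

\emph{Several factors.} Let $\lambda_1,\lambda_2\in\Lambda_X^+$. If $\tilde V_X(\pi)\subset\tilde V_X(\lambda_1)\otimes\tilde V_X(\lambda_2)$, then $\iota\pi$ is dominant, so $\pi\in\Lambda_{X_1}^+$ and $(\lambda_1,\lambda_2,\pi)\in\mathcal S_{X_1}$; by \eqref{eq:closed}, $\pi\in\Lambda_X^+$. Hence $E_X(\lambda_1)\cdot E_X(\lambda_2)$ is the sum of the $E_X(\pi)$ over \emph{all} constituents $\tilde V_X(\pi)$ of $\tilde V_X(\lambda_1)\otimes\tilde V_X(\lambda_2)$. Multiply by $E_X(\lambda_3)$, and continue by induction; since $\mathbb C[X]$ is multiplicity-free, $E_X(\nu)$ lies in a sum of submodules $E_X(\pi)\cdot E_X(\lambda_3)$ only if it lies in one of them.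

\emph{Closure under addition.} By the first equivalence it suffices to prove it for triples of dominant weights of $H$ with $V(\nu)\subset V(\lambda)\otimes V(\mu)$. Let $U$ be a maximal unipotent subgroup of $H$. The algebra $\mathbb C[(H/U)^3]$ is a domain, graded by triples of dominant weights, with components $V(\lambda)\otimes V(\mu)\otimes V(\kappa)$. For $\kappa=\nu^*$, such a component has a non-zero $H$-invariant if and only if $V(\nu)\subset V(\lambda)\otimes V(\mu)$. The product of two non-zero invariants is a non-zero invariant in the component of the sum of the two triples.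

\emph{Saturation.} Let $(k\lambda,k\mu,k\nu)\in\mathcal S_X$ and $\lambda+\mu-\nu\in\mathbb Z\widetilde\Delta_X$. Then $V(k\iota\nu)\subset V(k\iota\lambda)\otimes V(k\iota\mu)$ for $H$ and $\iota(\lambda+\mu-\nu)\in Q_H$. By the second condition we can lift the components of $\iota\lambda$, $\iota\mu$, $\iota\nu$ in each factor $\mathrm{SL}_{n_i+1}$ to dominant vectors in $\mathbb Z^{n_i+1}$ such that the coordinate sum of the third is the sum of those of the first two. Then scalars act in the same way on both sides, the inclusion for the $k$-fold weights holds for $\mathrm{GL}_{n_i+1}$, and Fact~\ref{fact:sat} gives it for the weights themselves. So $V(\iota\nu)\subset V(\iota\lambda)\otimes V(\iota\mu)$, and $(\lambda,\mu,\nu)\in\mathcal S_X$. \qed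

\subsection{Proof of Theorem \ref{thm:A}}
Let $\Phi_X$ be irreducible of type $\mathsf A_n$. By Lemma~\ref{lem:monoid}, $\widetilde\Delta_X=\{\sigma_1,\dots,\sigma_n\}$ with $\sigma_i=\iota^{-1}(\alpha_i)$.

\emph{If $\Delta_X=\widetilde\Delta_X$,} then $G_X=\tilde G_X$ and $V_X(\pi)=\tilde V_X(\pi)$. By Theorem~\ref{thm:C}, the left side of the asserted equivalence is equivalent to $V_X(\nu)\subset V_X(\lambda)\otimes V_X(\mu)$, and this implies $\nu\le_X\lambda+\mu$.

\emph{If $n\ge2$,} we are in this case. Each $\sigma_i$ is an element of $\Delta_X$ or twice an element of $\Delta_X\subset\Xi_X$. But $\frac12\sigma_i\notin\Xi_X\subset\iota^{-1}(P)$, since $\frac12\alpha_i$ pairs to $-\frac12$ with an adjacent simple coroot and so is not in $P$. Hence $\widetilde\Delta_X\subset\Delta_X$, and both sets have $n$ elements.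

\emph{If $n=1$,} the only other possibility is $\Delta_X=\{\frac12\sigma_1\}$, with coroot $2\sigma_1^\vee$. Let $\iota\lambda=a\varpi_1$, $\iota\mu=b\varpi_1$, $\iota\nu=c\varpi_1$. Then $V_X(\lambda),V_X(\mu),V_X(\nu)$ are the $\mathfrak{sl}_2$-modules of highest weights $2a,2b,2c$, so $V_X(\nu)\subset V_X(\lambda)\otimes V_X(\mu)$ means $|a-b|\le c\le a+b$. Given this, $\nu\le_X\lambda+\mu$ means that $(a+b-c)\varpi_1$ is a multiple of $\alpha_1=2\varpi_1$, that is, $c\equiv a+b$ modulo $2$. The two conditions together say $V(\iota\nu)\subset V(\iota\lambda)\otimes V(\iota\mu)$ for $\mathrm{SL}_2$, which by \eqref{eq:prod} and \eqref{eq:Srestrict} is equivalent to $E_X(\nu)\subset E_X(\lambda)\cdot E_X(\mu)$. \qed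

\begin{remark}
By Theorem~\ref{thm:C}, the support of the multiplication does not depend on the multiplicities of the restricted roots when the components of $\Phi_X$ are of type $\mathsf A$: only the based root datum of $\tilde G_X$ matters. Moreover, apart from a lattice condition, every constituent $V(\nu)$ of $V(\lambda)\otimes V(\mu)$ with $\nu\in\Lambda_X^+$ does occur in $E_X(\lambda)\cdot E_X(\mu)$.
\end{remark}

\begin{remark}\label{rem:lattice}
The lattice condition in the last equivalence of Theorem~\ref{thm:C} cannot be dropped, even for $n\ge2$. Let $X=\mathrm{SL}_4/\mathrm{SO}_4$ and $\lambda=\mu=\nu=2\omega_2$, where $\omega_2$ is the second fundamental weight. Then $V(2\omega_2)$ is the space of traceless symmetric $6\times6$ matrices under $\mathrm{SO}_6$, and the traceless part of $\frac12(ab+ba)$ is a non-zero equivariant product on it. So $V(2\omega_2)\subset V(2\omega_2)\otimes V(2\omega_2)$. But $\iota(\lambda+\mu-\nu)=\omega_2\notin Q$, and $E_X(2\omega_2)\not\subset E_X(2\omega_2)\cdot E_X(2\omega_2)$.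
\end{remark}

\begin{thebibliography}{9}
\bibitem{BG} Paolo Bravi and Jacopo Gandini, \emph{On the multiplication of spherical functions of reductive spherical pairs of type A}, arXiv:2106.04893 (2021).
\bibitem{He} Helgason, \emph{Differential Geometry, Lie Groups and Symmetric Spaces}, Ch.~X, Table VI.
\bibitem{KT} Knutson and Tao, J. AMS \textbf{12} (1999).
\bibitem{Mac} Macdonald, \emph{Symmetric functions}, I.8.
\bibitem{SV} Springer and Veldkamp, \emph{Octonions, Jordan Algebras and Exceptional Groups}, Ch.~5, 7.
\end{thebibliography}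

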